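# A self-dual polytope of dimension 19 with no self-polar realization

## Theorem A and the words in it

**Theorem A.** There is a self-dual 19-polytope $P$ such that no realization of $P$ is projectively equivalent to its polar. In particular $P$ has no self-polar realization.

Let us unpack this. Polytopes are convex and, when they live in $\mathbb R^d$ and a polar is taken, full-dimensional with the origin in the interior.

**Definition (face lattice, duality, realization).** $L(R)$ is the set of faces of a polytope $R$, including $\emptyset$ and $R$, ordered by inclusion. A *duality* of $R$ is an order-reversing bijection $D:L(R)\to L(R)$ (meaning $x\le y\iff D(y)\le D(x)$). A polytope is *self-dual* if it has a duality. A *realization* of $R$ is any polytope with a face lattice isomorphic to $L(R)$; we then use the faces of $R$ as labels for the faces of the realization.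

**Definition (polar, self-polar).** $R^\circ=\{y:\langle x,y\rangle\le 1\text{ for all }x\in R\}$. The polytope $R$ is *self-polar* if $R=U(R^\circ)$ for some orthogonal map $U$.

The lattice $L(R^\circ)$ is $L(R)$ turned upside down, so a self-polar polytope is self-dual. The question, posed in Alathea Jensen, "Self-Polar Polytopes", arXiv:1902.00784 (2019), is the converse up to combinatorial type: does every self-dual polytope have a self-polar realization? In dimensions 2 and 3 it is known that the answer is yes. Theorem A says that in general it is no.

**Definition (cone, projective equivalence).** For a $d$-polytope $R\subset\mathbb R^d$ put $C_R=\{(\lambda x,\lambda):x\in R,\ \lambda\ge0\}\subset V=\mathbb R^{d+1}$. Faces of $C_R$ are identified with faces of $R$ (the face $\{0\}$ corresponds to $\emptyset$). The dual cone is $C^*=\{\xi\in V^*:\langle \xi,v\rangle\ge0\text{ for all }v\in C\}$. Two polytopes are *projectively equivalent* if their cones are linearly isomorphic.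

A small example: any two quadrilaterals are projectively equivalent. The four rays of the cone over a quadrilateral, in cyclic order $v_1,\dots,v_4$, satisfy a single relation $\alpha v_1+\beta v_3=\gamma v_2+\delta v_4$ with positive coefficients, because the diagonals cross. Rescaling the generators turns it into $v_1+v_3=v_2+v_4$, so all these cones are isomorphic.

If $0\in\operatorname{int}R$, then, identifying $V^*$ with $\mathbb R^{d+1}$ by the dot product,
$$C_R^*=\operatorname{cone}\{(-z,1):z\in R^\circ\}\cong C_{R^\circ}.\tag{1}$$
Indeed $(\xi,\xi_0)\in C_R^*$ means $\langle\xi,x\rangle+\xi_0\ge0$ on $R$. As $0$ is interior, a nonzero such functional has $\xi_0>0$, and then $-\xi/\xi_0\in R^\circ$. The isomorphism is $(\xi,\xi_0)\mapsto(-\xi,\xi_0)$. So $R$ is projectively equivalent to $R^\circ$ exactly when there is a linear isomorphism $T:V^*\to V$ with $T(C_R^*)=C_R$. If $R=U(R^\circ)$, then $T(y,y_0)=(-Uy,y_0)$ is such a map. This is why the second sentence of Theorem A follows from the first.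

Two more theorems will be proved.

**Theorem B.** Such polytopes exist in every dimension $d\ge 19$.

**Theorem C.** A polytope $R$ with $0\in\operatorname{int} R$ is projectively equivalent to a self-polar polytope if and only if $R$ is projectively equivalent to $R^\circ$. Hence a combinatorial type has a self-polar realization if and only if it has a realization projectively equivalent to its polar.

Theorem C says that the metric condition in the word "self-polar" costs nothing: the question is really one about cones. It is not needed for Theorem A. The argument does not decide what happens in dimensions $4\le d\le18$.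

We use these textbook facts freely. Faces are determined by their vertex sets, and those are the intersections of vertex sets of facets, so $L(R)$ is determined by vertex–facet incidences. A face is the intersection of the polytope with the affine hull of the face. Every ridge lies in exactly two facets, and the graph of facets (adjacent when they share a ridge) is connected. The vertex–edge graph is connected, and a vertex not minimizing a linear functional has a neighbor with a smaller value. For a polyhedral cone, $f\mapsto f^\perp\cap C^*$ is an order-reversing bijection from the faces of $C$ to those of $C^*$, with inverse $\varphi\mapsto\varphi^\perp\cap C$.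

## Polygons, simplices and joins

**Polygons.** Let $R$ be a regular $n$-gon with center $0$ and circumradius $\rho$. Its edges are at distance $\rho\cos(\pi/n)$ from $0$, so $R^\circ$ is a regular $n$-gon, turned by $\pi/n$, of circumradius $1/(\rho\cos(\pi/n))$. If $\rho^2\cos(\pi/n)=1$, then $R=U(R^\circ)$ with $U$ the rotation by $\pi/n$. So every combinatorial type of polygon has a self-polar realization.

**Simplices.** Let $R$ be a regular $d$-simplex with center $0$ and vertices $v_0,\dots,v_d$ of norm $\rho$. Then $\langle v_i,v_j\rangle=-\rho^2/d$ for $i\neq j$, so the facet opposite $v_i$ lies in $\{\langle x,-\tfrac d{\rho^2}v_i\rangle=1\}$, and $R^\circ=-\tfrac d{\rho^2}R$. For $\rho^2=d$ we get $R=-R^\circ$.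

**Joins.** Place $R_1,R_2$ in skew affine subspaces; the join $R_1*R_2$ is their convex hull. (Point $*$ segment is a triangle; segment $*$ segment is a tetrahedron.) It has dimension $\dim R_1+\dim R_2+1$, its cone is $C_{R_1}\times C_{R_2}$, and its faces are the joins of a face of $R_1$ with a face of $R_2$, so $L(R_1*R_2)=L(R_1)\times L(R_2)$.

Someone looking for a counterexample would take a complicated polytope $R$ and make it self-dual in the cheapest way, as $R*R^\circ$. This never works. Up to isomorphism the cone is $C=C_R\times C_R^*\subset V\times V^*$, with dual $C^*=C_R^*\times C_R\subset V^*\times V$, and $T(\xi,x)=(x,\xi)$ maps $C^*$ onto $C$. So $R*R^\circ$ is projectively equivalent to its polar, and by Theorem C it has a self-polar realization. The complication in $R$ is invisible because the duality that swaps the two factors is an involution. To see what is needed instead, look at squares of dualities.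

## The square of a duality is a linear map

If $P=U(P^\circ)$, take polars: $P^\circ=(U(P^\circ))^\circ=U(P)$, since $U$ is orthogonal. Hence $P=U(P^\circ)=U^2(P)$, and $U^2$ is a symmetry of $P$. For the polygons above, $U^2$ is the rotation by $2\pi/n$. So the *square* of the duality, which is a combinatorial automorphism, is realized by an honest linear map. The next lemma says this projectively.

**Lemma 1.** Let $C=C_R$ and let $T:V^*\to V$ be a linear isomorphism with $T(C^*)=C$. Then $D(f)=T(f^\perp\cap C^*)$ is a duality of $R$. With $T^*:V^*\to V$ defined by $\langle T^*\zeta,\xi\rangle=\langle T\xi,\zeta\rangle$ (the transpose), the map $A=T(T^*)^{-1}$ satisfies $A(C)=C$ and $Af=D^2(f)$ for every face $f$.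

*Proof.* Since $f\mapsto f^\perp\cap C^*$ reverses order and $T$ carries faces of $C^*$ to faces of $C$, $D$ is a duality. Next,
$$T^*\zeta\in C\iff\langle T\xi,\zeta\rangle\ge0\ \ \forall\xi\in C^*\iff\zeta\ge0\text{ on }T(C^*)=C\iff\zeta\in C^*,$$
so $T^*(C^*)=C$ and $A(C)=C$. Finally,
$$D(f)^\perp\cap C^*=\{\zeta\in C^*:\langle T\xi,\zeta\rangle=0\ \forall\xi\in f^\perp\cap C^*\}=\{\zeta\in C^*:\langle T^*\zeta,\xi\rangle=0\ \forall\xi\in f^\perp\cap C^*\}.$$
For $\zeta\in C^*$ the vector $T^*\zeta$ lies in $C$, and $(f^\perp\cap C^*)^\perp\cap C=f$. So the set is $(T^*)^{-1}(f)$, and $D^2(f)=T(T^*)^{-1}f=Af$. $\square$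

Therefore it suffices to build a self-dual $P$, a part $\mathcal L\subset L(P)$ and a map $g$ on $\mathcal L$ such that

1. *every* duality $D$ of $P$ has $D^2|_{\mathcal L}=g$, and
2. in no realization of $P$ does the cone have a linear automorphism inducing $g$ on $\mathcal L$.

We produce $g$ first, from points in a plane, then turn the points into a polytope, and then glue the polytope to its dual with a twist.

## Fifteen points whose symmetry no realization has

For $s>0$ consider 15 vectors $x_e=x_e(s)\in\mathbb R^3$. Writing $(x,y)$ for $(x,y,1)$, they are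
$$X=(1,0,0),\quad Y=(0,1,0),\quad \eta=(1,2,0),\quad \eta'=(2,1,0),$$
$$O(-3,-3),\quad E(0,0),\quad j(-1,-1),\quad c(0,-2),\quad c'(-2,0),\quad k(-2,-3),\quad k'(-3,-2),$$
$$a(3s,-3),\quad b(-3,3/s),\quad a'(-6s,0),\quad b'(0,-6/s).$$
The first four are points at infinity, in the directions of slope $0,\infty,2,\frac12$. Let $\gamma$ be the involution
$$X\leftrightarrow Y,\quad \eta\leftrightarrow\eta',\quad a\leftrightarrow b,\quad a'\leftrightarrow b',\quad c\leftrightarrow c',\quad k\leftrightarrow k',$$
which fixes $O,E,j$. With $\rho(x,y,z)=(y,x,z)$ one reads off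
$$x_{\gamma e}(1/s)=\rho\,x_e(s)\quad\text{for all }e.\tag{2}$$

For every $s$ the following sets are collinear; the equation of the line is given so that the check is immediate.

* Four points: $\ell_1=XY\eta\eta'$ (line at infinity); $\ell_2=EXc'a'$ ($y=0$); $\ell_2'=EYcb'$ ($x=0$); $\ell_3=OXak$ ($y=-3$); $\ell_3'=OYbk'$ ($x=-3$).
* Three points: $\ell_4=OEj$ ($x=y$); $\ell_5=aEb$ ($x+sy=0$); $\ell_6=aca'$ ($x+3sy=-6s$); $\ell_6'=bc'b'$ ($3x+sy=-6$); $\ell_7=Yc'k$ ($x=-2$); $\ell_7'=Xck'$ ($y=-2$); $\ell_8=cc'j$ ($x+y=-2$); $\ell_9=kj\eta$ ($y=2x+1$); $\ell_9'=k'j\eta'$ ($x=2y+1$); $\ell_{10}=k'c'\eta$ ($y=2x+4$); $\ell_{10}'=kc\eta'$ ($x=2y+4$).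

**Lemma 2.** At $s=1$ the only collinear triples are those contained in the listed lines, and $\{O,a',b'\}$.

*Proof.* At $s=1$ we have $a(3,-3)$, $b(-3,3)$, $a'(-6,0)$, $b'(0,-6)$, and the configuration is invariant under reflection in $x=y$, with labels permuted by $\gamma$. Here are the slopes from a point to the ten other finite points.

* $O$: $E,j:1$; $a,k:0$; $b,k':\infty$; $a',b':-1$; $c:\frac13$; $c':3$.
* $E$: $O,j:1$; $a,b:-1$; $a',c':0$; $b',c:\infty$; $k:\frac32$; $k':\frac23$.
* $j$: $O,E:1$; $c,c':-1$; $k:2$; $k':\frac12$; $a:-\frac12$; $b:-2$; $a':-\frac15$; $b':-5$.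
* $a$: $O,k:0$; $E,b:-1$; $c,a':-\frac13$; $b':1$; $c':-\frac35$; $k':-\frac16$; $j:-\frac12$.
* $a'$: $E,c':0$; $O,b':-1$; $a,c:-\frac13$; $b:1$; $k:-\frac34$; $k':-\frac23$; $j:-\frac15$.
* $c$: $E,b':\infty$; $a,a':-\frac13$; $c',j:-1$; $k:\frac12$; $k':0$; $O:\frac13$; $b:-\frac53$.
* $k$: $O,a:0$; $c':\infty$; $c:\frac12$; $j:2$; $E:\frac32$; $b:-6$; $a':-\frac34$; $b':-\frac32$; $k':-1$.

Each finite point or its mirror image occurs, so equal slopes show all collinear triples of finite points: each lies in a listed line or is $\{O,a',b'\}$. A triple with exactly one infinite point is collinear when the two finite points have the matching slope. Slope $0$ means equal $y$-coordinates; the classes with more than one point are $\{O,a,k\},\{E,a',c'\},\{c,k'\}$, giving $\ell_3,\ell_2,\ell_7'$. Slope $2$ means equal $y-2x$, whose values on $O,E,j,a,b,a',b',c,c',k,k'$ are $3,0,1,-9,9,12,-6,-2,4,1,4$; so the pairs are $\{j,k\},\{c',k'\}$, giving $\ell_9,\ell_{10}$. Slopes $\infty,\frac12$ are the mirror images. Two infinite points and a finite one are never collinear, and infinite triples lie in $\ell_1$. $\square$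

The exceptional triple is the heart of the matter. Compute
$$\det(a',b',O)=\det\begin{pmatrix}-6s&0&1\\0&-6/s&1\\-3&-3&1\end{pmatrix}=36-18s-\frac{18}s=-\frac{18(s-1)^2}{s},\tag{3}$$
which is negative for all $s\ne1$. The zero at $s=1$ is double, so $O$ lies on the same side of the line $a'b'$ for $s<1$ and for $s>1$. This is what (2) demands: it gives $\det(a',b',O)(1/s)=-\det(b',a',O)(s)=\det(a',b',O)(s)$.

Let $\chi_s(p,q,r)=\operatorname{sgn}\det(x_p(s),x_q(s),x_r(s))$. By continuity there is $\theta>0$ such that for $|s-1|<\theta$ the points are pairwise distinct and all triples nondegenerate at $s=1$ keep their sign. Triples in listed lines have sign $0$ for all $s$, and $\{a',b',O\}$ is governed by (3). So $\chi_s=:\chi$ is the same for all $s\in(1-\theta,1+\theta)\setminus\{1\}$. **Fix** $s\neq1$ with $s,1/s\in(1-\theta,1+\theta)\cap(\tfrac56,\tfrac65)$. Since $\det\rho=-1$, (2) gives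
$$\chi(\gamma p,\gamma q,\gamma r)=-\chi(p,q,r).\tag{4}$$
So $\gamma$ is a symmetry of all sign data up to a global sign, although it is not a symmetry of the points themselves.

**Definition (matroid, line).** The matroid $\mathcal M$ of $(x_e)$ records which subfamilies are linearly independent. The vectors are pairwise independent and span $\mathbb R^3$, so $\mathcal M$ amounts to the list of collinear triples. A *line* of $\mathcal M$ is a maximal set of rank 2; equivalently a set $\{f:h(x_f)=0\}$ of rank 2, with $h$ a linear form. An automorphism of $\mathcal M$ is a permutation that maps lines to lines.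

For example, the five vectors $X,Y,\eta,\eta',E$ alone have the lines $\{X,Y,\eta,\eta'\}$ and $\{E,p\}$ for $p\in\{X,Y,\eta,\eta'\}$.

For our $s$, the collinear triples are exactly those in the 16 listed lines. These are distinct lines of the plane, so two of them share at most one element. They cover $5\cdot6+11\cdot3=63$ of the $105$ pairs; the remaining $42$ pairs are two-point lines. So $\mathcal M$ has $58$ lines. Note that $\{k,k'\}$ is a two-point line and that $O$ is not on the line $a'b'$.

**Lemma 3.** $\operatorname{Aut}(\mathcal M)=\{1,\gamma\}$.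

*Proof.* By (4), $\gamma$ is an automorphism. $X$ and $Y$ are the only elements on three 4-point lines. Let $\pi\in\operatorname{Aut}(\mathcal M)$; composing with $\gamma$ if necessary, $\pi$ fixes $X$ and $Y$. Then $\pi$ fixes $\ell_1$ and preserves $\{\ell_2,\ell_3\}$ and $\{\ell_2',\ell_3'\}$. We have $\ell_2\cap\ell_2'=\{E\}$, $\ell_3\cap\ell_3'=\{O\}$, $\ell_2\cap\ell_3'=\ell_3\cap\ell_2'=\emptyset$. So $\pi$ cannot exchange in only one of the two pairs: either it fixes all four lines, or it exchanges in both and then swaps $E$ and $O$. The latter is impossible, as $E$ lies on four lines with at least 3 points ($\ell_2,\ell_2',\ell_4,\ell_5$) and $O$ on three ($\ell_3,\ell_3',\ell_4$). So the four lines and $E,O$ are fixed. On $\ell_2$ the remaining elements are $c'$, on five lines with at least 3 points ($\ell_2,\ell_6',\ell_7,\ell_8,\ell_{10}$), and $a'$, on two ($\ell_2,\ell_6$); so both are fixed. On $\ell_3$ the remaining elements are $k$, on four ($\ell_3,\ell_7,\ell_9,\ell_{10}'$), and $a$, on three ($\ell_3,\ell_5,\ell_6$); both are fixed. By the mirror argument $c,b',k',b$ are fixed. Now $\ell_4,\ell_{10},\ell_{10}'$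 each contain two fixed elements, so their third elements $j,\eta,\eta'$ are fixed. $\square$

**Lemma 4.** There are no vectors $y_e$ in a 3-dimensional real space with matroid $\mathcal M$ together with a linear automorphism $A$ such that $Ay_e\in\mathbb R y_{\gamma e}$ for all $e$.

The family $x_e(s)$ has a free parameter. The proof shows that symmetry removes the freedom and forces us to $s=1$, where $O$ falls onto the line $a'b'$.

*Proof.* Rescale vectors freely and write $e$ for $y_e$. No three of $X,Y,E,O$ are collinear in $\mathcal M$, so coordinates may be chosen with these points equal to $(1,0,0),(0,1,0),(0,0,1),(-3,-3,1)$. As $A$ swaps $[X],[Y]$ and fixes $[E]$, we have $A(x,y,z)=(qy,px,rz)$; since $A$ fixes $[O]$, $(-3q,-3p,r)\parallel(-3,-3,1)$, so $p=q=r$. Up to a scalar, $A(x,y,z)=(y,x,z)$.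

Since $a$ is on $OX$ and $a\ne X$, $a=(\alpha,-3,1)$, and $b=(-3,\alpha,1)$ by symmetry. Collinearity of $a,E,b$ gives $\alpha^2=9$; $a\ne O$ excludes $\alpha=-3$. So $\alpha=3$.

Since $c'$ is on $EX$ and $c'\neq X$, $c'=(-\mu,0,1)$ and $c=(0,-\mu,1)$. The lines $\ell_3$ ($y=-3z$) and $\ell_7=Yc'$ ($x=-\mu z$) give $k=(-\mu,-3,1)$, so $k'=(-3,-\mu,1)$. The lines $\ell_4$ ($x=y$) and $\ell_8=cc'$ ($x+y=-\mu z$) give $j=(-\frac\mu2,-\frac\mu2,1)$. The point $\eta$ lies on $XY$ ($z=0$), on $kj$ and on $k'c'$. So it is the direction of both lines, and
$$j-k=\left(\tfrac\mu2,\,3-\tfrac\mu2\right)\quad\text{and}\quad c'-k'=(3-\mu,\mu)$$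
are parallel: $\frac{\mu^2}2=(3-\frac\mu2)(3-\mu)=9-\frac92\mu+\frac{\mu^2}2$, i.e. $\mu=2$.

Now $a'$ is the intersection of the line through $a=(3,-3)$ and $c=(0,-2)$ with $y=0$, so $a'=(-6,0,1)$, and $b'=(0,-6,1)$. Hence $O=\frac12(a'+b')$ is collinear with $a',b'$. But $O$ is not on the line $a'b'$ in $\mathcal M$. $\square$

## The Lawrence polytope of the configuration

We want a polytope whose face lattice has $\gamma$ as a symmetry and from any realization of which $\mathcal M$ can be read off. Let $\varepsilon_e$ be the standard basis of $\mathbb R^{15}$, with coordinates $t_e$, and put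
$$\Lambda=\operatorname{conv}\{e^+,e^-: e\text{ one of the 15 elements}\},\qquad e^\pm=(\pm x_e,\varepsilon_e)\in\mathbb R^3\times\mathbb R^{15}.$$

A toy version: two elements with $x_1=x_2=1\in\mathbb R^1$ give the points $(\pm1,\varepsilon_1),(\pm1,\varepsilon_2)$, a rectangle. Two of its edges are $\{1^+,1^-\}$ and $\{2^+,2^-\}$; the other two are $\{1^+,2^+\}$ and $\{1^-,2^-\}$. These are the two kinds of facets we now find in general.

The points lie in $\{\sum t_e=1\}$, and since $e^++e^-=(0,2\varepsilon_e)$ and $e^+-e^-=(2x_e,0)$ they span $\mathbb R^{18}$. So $\dim\Lambda=17$. A functional $(h,\tau):(x,t)\mapsto h(x)+\sum\tau_et_e$ takes the values $\tau_e\pm h(x_e)$ at $e^\pm$. So it is nonnegative on $\Lambda$ iff $\tau_e\ge|h(x_e)|$ for all $e$.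

*Vertices.* Given $e$, choose $h$ with $h(x_e)\ne0$, $\tau_e=|h(x_e)|$ and $\tau_f=|h(x_f)|+1$ for $f\neq e$. This functional vanishes at exactly one of the 30 points, namely $e^{-\operatorname{sgn}h(x_e)}$. Using $\pm h$, all $e^\pm$ are vertices.

*Facets.* Facet functionals span the extreme rays of the dual cone. From
$$(h,\tau)=(h,|h(x_\cdot)|)+\sum_e(\tau_e-|h(x_e)|)\,(0,\varepsilon_e),$$
with all summands in the dual cone, each facet functional is, up to scale, of one of two types.

(i) $(0,\varepsilon_e)$, vanishing at all vertices except $e^\pm$. The $x_f$ with $f\ne e$ span $\mathbb R^3$, so the zero set has rank $14+3=17$: this is a facet.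

(ii) $(h,|h(x_\cdot)|)$ with $h\neq0$. With $Z=\{f:h(x_f)=0\}$, its zero set is
$$S(h)=\{f^\pm:f\in Z\}\cup\{f^{-\operatorname{sgn}h(x_f)}:f\notin Z\}.$$
The span of $S(h)$ projects onto $\mathbb R^{15}$. A combination of $S(h)$ with zero $t$-part involves only pairs $f^+-f^-$, $f\in Z$, so the kernel of the projection is the span of the $x_f$, $f\in Z$. Hence the rank is $\operatorname{rk}(Z)+15$, and $S(h)$ is a facet iff $\operatorname{rk}Z=2$, i.e. iff $Z$ is a line of $\mathcal M$. Each line determines $h$ up to a scalar, so it gives exactly two facets, $S(h)$ and $S(-h)$.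

Thus $\Lambda$ has $15+2\cdot58=131$ facets. A facet of type (ii) has $15+|Z|$ vertices.

*The symmetry $g_0$.* Let $g_0:e^\pm\mapsto(\gamma e)^\pm$. It permutes the facets of type (i). For type (ii), pick distinct $p,q\in Z$; then $\operatorname{sgn}h(x_f)=\pm\chi(p,q,f)$ with a sign independent of $f$. The transported sign vector is $f\mapsto\pm\chi(p,q,\gamma^{-1}f)=\mp\chi(\gamma p,\gamma q,f)$ by (4), again that of a facet of type (ii), for the line $\gamma Z$. The global sign in (4) does no harm because $S(h)$ and $S(-h)$ are both facets. So $g_0$ induces an automorphism of $L(\Lambda)$.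

## A simplex facet, and an eighth transposition

To glue $\Lambda$ to its dual we need a simplex facet preserved by the symmetry. Take $h_0=x+y+5z$. It vanishes on $k,k'$, and its other values are
$$X,Y:1;\quad \eta,\eta':3;\quad O:-1;\quad E:5;\quad j,c,c':3;\quad a:3s+2;\quad b:2+\tfrac3s;\quad a':5-6s;\quad b':5-\tfrac6s.$$
As $\frac56<s<\frac65$, the last two are negative. So $h_0$ vanishes exactly on the line $\{k,k'\}$ and its signs are $\gamma$-invariant. Hence $\Phi_0=S(h_0)$ is a facet of $\Lambda$ with $g_0\Phi_0=\Phi_0$. It has 17 vertices and dimension 16, so it is a simplex.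

The gluing will need a permutation $\sigma$ of the vertices of the simplex facet whose *square* is the symmetry (the next sections show why). With $\Lambda$ and $\Phi_0$ this cannot be had: on the vertices of $\Phi_0$, $g_0$ consists of the transpositions $(k^+k'^+),(k^-k'^-)$ and one for each of the pairs $XY$, $\eta\eta'$, $ab$, $a'b'$, $cc'$. These are seven, so $g_0$ is an odd permutation there, and squares are even. We repair this by adding an eighth transposition.

Let $Q=\Lambda*[r_1,r_2]$ be the join with a segment. Then $\dim Q=19$, $Q$ has 32 vertices, and its 133 facets are $\Phi*[r_1,r_2]$ ($\Phi$ a facet of $\Lambda$), $\Lambda*r_1$ and $\Lambda*r_2$. Let $\tau=(r_1\,r_2)$, extend $g_0$ by fixing $r_1,r_2$, and put $g=g_0\tau\in\operatorname{Aut}L(Q)$. The facet $F=\Phi_0*[r_1,r_2]$ is a simplex preserved by $g_0,\tau,g$; let $W$ be its vertex set, $|W|=19$. For $e\ne k,k'$ exactly one of $e^\pm$ is in $W$, and we write simply $e$ for it. On $W$, $g$ is the product of 8 disjoint transpositions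
$$(k^+k'^+),\ (k^-k'^-),\ (XY),\ (\eta\eta'),\ (ab),\ (a'b'),\ (cc'),\ (r_1r_2),$$
fixing $O,E,j$. The 4-cycle $p\to q\to p'\to q'\to p$ has square $(pp')(qq')$. So we may choose a product $\sigma\in\operatorname{Sym}(W)$ of four disjoint 4-cycles with
$$\sigma^2=g|_W,\qquad\text{one of the cycles being } r_1\to X\to r_2\to Y\to r_1.$$

The price is the new automorphism $\tau$. Tying $r_1,r_2$ to $X,Y$ in one cycle will neutralize it.

**Lemma 5.** $G:=\{\alpha\in\operatorname{Aut}L(Q):\alpha F=F\}=\{1,g_0,\tau,g\}$.

*Proof.* The four elements belong to $G$. Let $\alpha\in G$. A facet of $Q$ misses 1 vertex ($\Lambda*r_i$), or 2 (type (i), missing $e^\pm$), or $15-|Z|\ge11$ (type (ii)). So $\alpha$ preserves $\{r_1,r_2\}$ and the set of pairs $\{e^+,e^-\}$, inducing a permutation $\pi$ of the 15 elements. It also permutes facets of type (ii), and $Z$ is recovered as the set of $e$ with both $e^\pm$ in the facet. So $\pi$ preserves lines. By Lemma 3, after composing with $g_0$ and $\tau$ if necessary, $\pi=1$ and $r_1,r_2$ are fixed. For $f\ne k,k'$ exactly one of $f^\pm$ is in $F$, and $\alpha F=F$, so $f^+$ and $f^-$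 are fixed. Suppose $k^\pm$ are swapped, or $k'^\pm$ are. Take $S(h)$ with $Z=\ell_4=\{O,E,j\}$, which contains neither $k$ nor $k'$. Its image (we suppress the joins with $[r_1,r_2]$) is a facet with the same $Z$, hence $S(h)$ or $S(-h)$. It contains the same one of $X^\pm$ as $S(h)$, and $X\notin Z$, so it equals $S(h)$. But it contains the other one of $k^\pm$ or of $k'^\pm$, a contradiction. So $\alpha=1$. $\square$

We record one count for later: every vertex of $Q$ lies in at least 58 facets of $Q$. Indeed $e^\pm$ lies in at least one of $S(h),S(-h)$ for each of the 58 lines, and $r_i$ lies in all facets but one.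

## Gluing $Q$ to its truncated dual

**Lemma 6** (connected sum; compare Richter-Gebert, *Realization Spaces of Polytopes*, LNM 1643, Ch. 3). Let $R_1,R_2$ be $d$-polytopes with simplex facets $F_1,F_2$ and a bijection of their vertices. After projective transformations, $F_1=F_2=:\Delta$ according to the bijection, $R_1\cap R_2=\Delta$, and $R_1\cup R_2$ is a polytope whose proper faces are exactly the proper faces of $R_1$ and of $R_2$ other than $\Delta$.

For instance, two tetrahedra glued along a triangle give the triangular bipyramid, provided they are first reshaped so that the union is convex. The projective transformations do the reshaping.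

*Proof.* **Step 1: make $R_1$ stand vertically over $\Delta$.** Choose a point $q$ beyond $F_1$ and strictly beneath all other facets of $R_1$ (just outside a relative interior point of $F_1$). If a line through $q$ meets $R_1$ in $p$, then along the segment from $q$ to $p$ all facet inequalities other than that of $F_1$ hold, and the one of $F_1$ passes from violated to satisfied. So the segment contains a point of $F_1$. Send a hyperplane through $q$ that misses $R_1$ to infinity. The lines through $q$ become parallel, and after an affine map $F_1=\Delta\subset\mathbb R^{d-1}\times0$ is a standard simplex with prescribed vertex labels, the parallel lines have direction $e_d$, and $R_1\subset\Delta\times[0,\infty)$. As $q$ is on no facet hyperplane other than possibly that of $F_1$, no other facet hyperplane contains the direction $e_d$. Likewise arrange $R_2\subset\Delta\times(-\infty,0]$ with $F_2=\Delta$.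

**Step 2: the union is convex.** A segment from $R_1$ to $R_2$ stays in $\Delta\times\mathbb R$, so it crosses $\mathbb R^{d-1}\times0$ in $\Delta$, and its two parts lie in $R_1$ and $R_2$.

**Step 3: facets survive.** Let $\ell(x)+\kappa x_d\le c$ define a facet $F''\ne\Delta$ of $R_1$; by Step 1, $\kappa\ne0$. A relative interior point $(x,t)$ of $F''$ has $t>0$, since it is not in $\Delta$. Also $(x,0)\in\Delta\subset R_1$, so $c-\kappa t=\ell(x)\le c$, hence $\kappa>0$. For $(x,t)\in R_2$ we have $t\le0$ and $x\in\Delta$, so $\ell(x)+\kappa t\le\ell(x)\le c$, with equality only if $t=0$ and $(x,0)\in\Delta\cap F''$. So the inequality is valid on the union and cuts out exactly $F''$, which is therefore a facet of $R_1\cup R_2$. The same holds for $R_2$.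

**Step 4: there are no other faces.** A boundary point of $R_1\cup R_2$ lies in a facet of $R_1$ or $R_2$, and not in the relative interior of $\Delta$, near which $R_1$ and $R_2$ fill both sides. So the facets of Step 3 cover the boundary (a proper face of $\Delta$ lies in a facet $\neq\Delta$), and they are all the facets. A proper face of the union lies in one of them, so it is a face of $R_1$ or $R_2$ other than $\Delta$. Conversely, a proper face $\ne\Delta$ of $R_i$ lies in a facet $\neq\Delta$ of $R_i$, so it is a face of the union. $\square$

**The truncated dual.** Let $\delta:L(Q)\to L(Q^\Delta)$ be the order-reversing bijection onto the face lattice of a dual polytope $Q^\Delta$, and let $v=\delta(F)$, a vertex. Let $H_v$ be a hyperplane strictly separating $v$ from all other vertices, and let $B$ be the part of $Q^\Delta$ on the side away from $v$. A face of $B$ arises by turning some defining inequalities into equalities. So a nonempty face of $B$ is, for a face $N$ of $Q^\Delta$, one of the following: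

* $\bar N$, the part of $N$ remaining in $B$, for $N\ne\emptyset,v$. It contains a vertex of $N$ other than $v$ and a neighborhood of it in $N$, so $\dim\bar N=\dim N$;
* $\hat N=N\cap H_v$ for $N\supsetneq v$. Here $N$ has points strictly on both sides of $H_v$, so $H_v$ meets the relative interior of $N$.

In both cases $N$ is the smallest face of $Q^\Delta$ containing the new face, so $\bar N\subset\bar N'\iff N\subset N'$, and similarly for hats. Also $\bar N\cap H_v=\hat N$ if $v\subsetneq N$, and $\bar N\cap H_v=\emptyset$ if $v\not\subset N$. The face $F_B=Q^\Delta\cap H_v$ is a facet whose lattice is that of the $N\supseteq v$, i.e. the lattice of faces of $F$ upside down. As $F$ is a simplex, so is $F_B$ ($v$ is a simple vertex). Its vertices are $u_w=\widehat{\delta(W\setminus w)}$, $w\in W$; and for a face $J\subsetneq F$, viewed as a subset of $W$, the face $\widehat{\delta(J)}$ has the vertices $u_w$ with $J\subset W\setminus w$, i.e. $w\notin J$.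

**Definition of $P$.** $P$ is the connected sum of $Q$ and $B$ along $F$ and $F_B$, with $u_w$ identified with $\sigma(w)$.

For a picture, let $Q$ be a tetrahedron. Then $B$ is a tetrahedron with a corner cut off, and gluing $Q$ onto the cut gives a triangular prism-like body with a pyramid on top: $4+3$ vertices and $3+4$ facets. In three dimensions, different $\sigma$ relabel; for our $Q$ the choice of $\sigma$ matters.

**The face lattice of $P$.** Put $\mathcal L=L(Q)\setminus\{F,Q\}$. By Lemma 6 the proper faces of $P$ are the proper faces of $Q$ other than $F$ and those of $B$ other than $F_B$. The faces $\hat N\ne F_B$ are proper faces of $F_B=F$, hence already faces of $Q$. So $L(P)$ consists of the elements $K\in\mathcal L$ (faces of $Q$) and the elements $\delta(J)$, $J\in\mathcal L$, standing for $\overline{\delta(J)}$, where $\delta(\emptyset)$ stands for $P$. The order is: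

* within $\mathcal L$ as in $L(Q)$, within $\delta(\mathcal L)$ as in $L(Q^\Delta)$;
* $\delta(J)\le K$ never;
* $K\le\delta(J)$ iff $K=\emptyset$, or $J=\emptyset$, or
$$K,J\subsetneq F\quad\text{and}\quad K\cap\sigma(J)=\emptyset.\tag{5}$$

For the second item: every $J\in\mathcal L$ lies in a facet $K'\neq F$ of $Q$, so $\overline{\delta(J)}$ contains the vertex $\delta(K')\ne v$ of $Q^\Delta$, which is off $H_v$ and hence not in $Q$. For the third: let $K,J\ne\emptyset$. If $K\subset\overline{\delta(J)}$, then $K\subset Q\cap B=F$, $K\ne F$, and $K\subset\overline{\delta(J)}\cap F_B$. This intersection is nonempty only if $v<\delta(J)$, i.e. $J\subsetneq F$, and then it is $\widehat{\delta(J)}$, with vertex set $\sigma(W\setminus J)$. So $K\cap\sigma(J)=\emptyset$. The converse is read off in the same way.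

In particular $P$ has dimension 19 and $32+132$ vertices.

## Every duality of $P$ squares to $g$

If we glued with $\sigma=1$, then by (5) the relation $K\le\delta(J)$ would be symmetric in $K,J$, and $K\mapsto\delta(K)$, $\delta(J)\mapsto J$ would be a duality with square 1. Lemma 1 would then give no information from it. For general $\sigma$ this swap is a duality only if $K\cap\sigma(J)=\emptyset\iff J\cap\sigma(K)=\emptyset$, i.e. $\sigma^2=1$. With $\sigma^2=g|_W$ the swap must be corrected by $g$, and the point is that no other duality can undo the correction.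

**Proposition 7.** (a) $P$ is self-dual. (b) For every duality $D$ of $P$: $D(\mathcal L)=\delta(\mathcal L)$, $D(\delta(\mathcal L))=\mathcal L$, and $D^2|_{\mathcal L}=g|_{\mathcal L}$.

*Proof.* **Step 1: a duality exists.** Put $D(K)=\delta(K)$ and $D(\delta(J))=g(J)$; as $gF=F$, $g$ maps $\mathcal L$ to itself, so $D$ is a bijection. Within $\mathcal L$ and within $\delta(\mathcal L)$ it reverses order. Both "$\delta(J)\le K$" and "$D(K)=\delta(K)\le g(J)=D(\delta(J))$" never hold. It remains to see that $K\le\delta(J)\iff g(J)\le\delta(K)$. If $K$ or $J$ is empty, both hold. Otherwise, by (5),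
$$g(J)\le\delta(K)\iff J,K\subsetneq F,\ \sigma^2(J)\cap\sigma(K)=\emptyset\iff J,K\subsetneq F,\ \sigma(J)\cap K=\emptyset\iff K\le\delta(J).$$
This proves (a). From now on $D$ is an arbitrary duality.

**Step 2: $D$ exchanges the two halves.** This uses counting. A vertex of $P$ in $\mathcal L$ is a vertex of $Q$; it lies in at least 58 facets of $Q$, hence in at least 57 facets of $P$. A vertex $\delta(K)$ ($K\neq F$ a facet of $Q$) lies only in the facets $\delta(u)$ with $u$ a vertex of $K$, so in at most 31. A facet $K\in\mathcal L$ has only vertices of $Q$, at most 31. A facet $\delta(u)$ has the vertices $\delta(K)$ for all facets $K\ne F$ containing $u$, at least 57. A duality turns "number of facets containing a vertex" into "number of vertices of a facet" and vice versa. So $D$ maps vertices in $\mathcal L$ to facets in $\delta(\mathcal L)$, vertices in $\delta(\mathcal L)$ to facets in $\mathcal L$, and likewise facets to vertices of the other half.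

Now let $x\in L(P)$. Then $x\in\mathcal L$ iff all vertices below $x$ are in $\mathcal L$: nothing in $\delta(\mathcal L)$ is below an element of $\mathcal L$, while for $x=\delta(J)$ there is a facet $K\ne F$ of $Q$ containing $J$, and $\delta(K)\le\delta(J)$. Similarly $x\in\delta(\mathcal L)$ iff all facets above $x$ are in $\delta(\mathcal L)$: if $x=K\in\mathcal L$, then $K$ lies in a facet $K'\neq F$ of $Q$, which is in $\mathcal L$. Applying $D$ to the first criterion yields the second. So $D(\mathcal L)=\delta(\mathcal L)$ and, by bijectivity, $D(\delta(\mathcal L))=\mathcal L$.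

**Step 3: $D$ is given by two elements of $G$.** Write $D(K)=\delta(\alpha K)$ and $D(\delta(J))=\alpha'(J)$. Then $\alpha,\alpha'$ are order automorphisms of $\mathcal L$; they fix its minimum $\emptyset$. We have
$$K\le\delta(J)\iff\alpha'(J)\le\delta(\alpha K).\tag{6}$$
By (5), a nonempty $K\in\mathcal L$ satisfies $K<F$ iff $K\le\delta(J)$ for some nonempty $J$: for "only if" take $J=\{u\}$ with $\sigma(u)\notin K$. In the same way, a nonempty $J\in\mathcal L$ satisfies $J<F$ iff $K\le\delta(J)$ for some nonempty $K$. Combining these criteria with (6), $K<F\iff\alpha K<F$ and $J<F\iff\alpha'J<F$. So $\alpha$ and $\alpha'$ extend by $F\mapsto F$, $Q\mapsto Q$ to automorphisms of $L(Q)$ fixing $F$, i.e. to elements of $G$. For $w,u\in W$, (5) and (6) give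
$$w\ne\sigma(u)\iff\{w\}\le\delta(\{u\})\iff\{\alpha'u\}\le\delta(\{\alpha w\})\iff\alpha'(u)\ne\sigma\alpha(w).$$
Taking $w=\sigma(u)$ we get
$$\alpha'|_W=\sigma\,\alpha|_W\,\sigma,\qquad D^2|_{\mathcal L}=\alpha'\alpha.\tag{7}$$

**Step 4: the four cases of Lemma 5.** On $W$, $g_0$ moves $k^+$ and fixes $r_1$; $\tau$ fixes $k^+$ and moves $r_1$; $g$ moves both. So the restriction $G\to\operatorname{Sym}(W)$ is injective. Also $\sigma\tau\sigma^{-1}=(\sigma(r_1)\,\sigma(r_2))=(X\,Y)$ on $W$, and this commutes with $\sigma^2=g|_W$, of which $(XY)$ is a cycle.

* $\alpha=1$: $\alpha'|_W=\sigma^2=g|_W$, so $\alpha'=g$ and $D^2|_{\mathcal L}=g$.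
* $\alpha=g$: $\alpha'|_W=\sigma^4=1$, so $\alpha'=1$ and $D^2|_{\mathcal L}=g$.
* $\alpha=\tau$: $\alpha'|_W=(\sigma\tau\sigma^{-1})\sigma^2=(XY)\,g|_W$, which fixes $X$ and moves $k^+$. But $g_0$ and $g$ move $X$, and $1$ and $\tau$ fix $k^+$. So this case does not occur.
* $\alpha=g_0=g\tau$: $\alpha'|_W=\sigma\cdot\sigma^2\tau\cdot\sigma=\sigma^2(\sigma\tau\sigma^{-1})\sigma^{-2}\cdot\sigma^4=(XY)$. No element of $G$ acts on $W$ as the single transposition $(XY)$: $1$ and $\tau$ fix $X$, while $g_0$ and $g$ move $k^+$. So this case does not occur.

In all possible cases $D^2|_{\mathcal L}=g|_{\mathcal L}$. $\square$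

## Realizations of $P$ contain realizations of $\mathcal M$

**Proposition 8.** Let $\tilde P$ be a realization of $P$ with cone $C\subset V=\mathbb R^{20}$. There is no linear automorphism $A$ of $V$ with $A(C)=C$ inducing on $\mathcal L$ the map $g$.

*Proof.* The plan is to find a realization of $Q$ inside $\tilde P$, hence one of $\Lambda$, hence vectors with matroid $\mathcal M$ permuted by $A$ according to $\gamma$, and to contradict Lemma 4.

**Step 1: the set $W$ spans a hyperplane that cuts $\tilde P$ in a simplex.** The simplex $F$ is not a face of $P$, but its facets are: for $w\in W$, $W\setminus w$ is the vertex set of a simplex face $R_w$ of $\tilde P$. If $w\in\operatorname{aff}R_w$, then $w\in\tilde P\cap\operatorname{aff}R_w=R_w$, which is false. So the 19 points of $W$ are affinely independent and span a hyperplane $H$ of $\mathbb R^{19}$. Let $\Delta_W=\operatorname{conv}W$.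

No proper face of $\tilde P$ contains $W$. Indeed a facet $K\neq F$ of $Q$ does not contain $W$; a facet $\delta(u)$ with $u\in W$ does not contain $\sigma(u)$, by (5); and a facet $\delta(u)$ with $u\notin W$ contains no vertex of $W$ at all, by (5). Hence $H$ is not a supporting hyperplane, so $H$ meets $\operatorname{int}\tilde P$. Then $H\cap\tilde P$ is a convex body in $H$, and its relative boundary is $H\cap\partial\tilde P$: at a boundary point of $\tilde P$ on $H$ there is a supporting hyperplane of $\tilde P$, it differs from $H$, so it supports $H\cap\tilde P$ inside $H$.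

We have $\Delta_W\subset H\cap\tilde P$, and $\partial\Delta_W=\bigcup R_w\subset H\cap\partial\tilde P$. If there were $p\in(H\cap\tilde P)\setminus\Delta_W$, the segment from a point in the relative interior of $\Delta_W$ to $p$ would cross $\partial\Delta_W$ at a point strictly inside the segment, which is a relative interior point of $H\cap\tilde P$, a contradiction. So
$$H\cap\tilde P=\Delta_W,\qquad H\cap\partial\tilde P=\partial\Delta_W .\tag{8}$$

**Step 2: the other vertices of $\mathcal L$ lie on one side of $H$.** A vertex of $\tilde P$ on $H$ lies in $\Delta_W$, so it is in $W$. Consider an edge of $\tilde P$ joining two vertices outside $W$. If it crossed $H$, the crossing point would be a relative interior point of the edge and, by (8), would lie in some face $R_w$ of $\tilde P$. Then $R_w$ would contain the edge, whose ends are not in $W$, a contradiction. So the ends are on the same side of $H$.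

The vertices of $Q$ outside $F$ induce a connected subgraph of the graph of $Q$: take a linear functional that is maximal on $Q$ exactly on $F$. From any vertex outside $F$ a descending edge path leads to the minimal face and never enters $F$, and the minimal face has a connected graph and is disjoint from $F$. The edges of $Q$ are in $\mathcal L$, so they are edges of $P$. Hence all vertices of $\mathcal L$ outside $W$ lie strictly on one side of $H$.

**Step 3: $\tilde Q$ realizes $Q$.** Let $\tilde Q$ be the convex hull of the 32 vertices in $\mathcal L$; they are vertices of $\tilde P$, hence of $\tilde Q$. It is 19-dimensional, and by Step 2 $\Delta_W=\tilde Q\cap H$ is a facet. Each facet $K\ne F$ of $Q$ is a facet of $\tilde P$ all of whose vertices are in $\mathcal L$; its supporting hyperplane meets $\tilde Q$ in exactly this face. So it is a facet of $\tilde Q$, with the vertex set it has in $Q$. Consider the collection of these facets together with $\Delta_W$. A ridge of $\tilde Q$ in a member $K$ is a facet of $K$, hence an element of $\mathcal L$ that in $Q$ is a ridge lying in $K$ and one other facet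 $K'$. If $K'\neq F$, it lies in the members $K$ and $K'$; if $K'=F$, it is one of the $R_w$ and lies in $K$ and $\Delta_W$. A ridge in $\Delta_W$ is some $R_w$, which in $Q$ lies in $F$ and in a facet $K\neq F$. So every ridge of a member lies in two members. A ridge lies in only two facets, so every facet adjacent to a member is a member. Since the facet-adjacency graph of $\tilde Q$ is connected, these are all its facets. The vertex–facet incidences are those of $Q$, so $L(\tilde Q)=L(Q)$ with the same vertex labels.

**Step 4: vectors with matroid $\mathcal M$.** Suppose $A$ exists. It permutes the rays of the cone over $\tilde Q$ by $g$. Let $w_e^\pm$ be generators of the rays of $e^\pm$, and $C_\Lambda$ the cone they span. As $\Lambda=(\Lambda*r_1)\cap(\Lambda*r_2)$ is a face of $Q$, $C_\Lambda$ is a face of the cone over $\tilde Q$, with face lattice $L(\Lambda)$. Let $V_\Lambda$ be its span, $\dim V_\Lambda=18$. Since $g$ acts on these vertices as $g_0$, $Aw_e^\pm\in\mathbb R_{>0}w_{\gamma e}^\pm$.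

Let $t_e\in V_\Lambda^*$ be a functional defining the facet of type (i): $t_e=0$ on $w_f^\pm$ for $f\ne e$, and $t_e(w_e^\pm)>0$. The 15 functionals $t_e$ are independent, so $V_0=\bigcap_e\ker t_e$ has dimension 3. On the plane $\operatorname{span}(w_e^+,w_e^-)$ all $t_f$, $f\neq e$, vanish and $t_e$ does not, so the plane meets $V_0$ in the line spanned by
$$y_e=t_e(w_e^-)\,w_e^+-t_e(w_e^+)\,w_e^-\ne0.$$
$A$ permutes the facets of type (i) by $\gamma$ and maps the plane of $e$ to that of $\gamma e$. So $AV_0=V_0$ and $Ay_e\in\mathbb R y_{\gamma e}$.

For a line $Z$ of $\mathcal M$ let $H_Z\in V_\Lambda^*$ define one of the two facets of type (ii) for $Z$. It vanishes on both $w_f^\pm$ for $f\in Z$, and on exactly one of them for $f\notin Z$. Hence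
$$H_Z(y_f)=0\iff f\in Z.\tag{9}$$
We check that $(y_e)$ has matroid $\mathcal M$. For $p\ne q$ there is a line $Z$ with $p\in Z$, $q\notin Z$ (join $p$ to an element off the line $pq$), so $y_p,y_q$ are independent by (9). If $p,q,r$ are in a line $Z$, then $y_p,y_q,y_r$ lie in the kernel of $H_Z|_{V_0}$. This functional is nonzero, by (9) for some $f\notin Z$, so its kernel has dimension 2 and the three are dependent. If $r$ is not on the line $Z=pq$, then $H_Z$ kills the independent vectors $y_p,y_q$ but not $y_r$, so the three are independent.

Thus $(y_e)$ and $A|_{V_0}$ are exactly what Lemma 4 forbids. $\square$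

**Proof of Theorem A.** $P$ is self-dual by Proposition 7(a). If a realization $\tilde P$ with cone $C$ were projectively equivalent to its polar, there would be $T$ with $T(C^*)=C$. Lemma 1 gives a duality $D$ and a linear automorphism $A$ with $A(C)=C$ inducing $D^2$. By Proposition 7(b), $A$ induces $g$ on $\mathcal L$, contradicting Proposition 8. A self-polar realization would be projectively equivalent to its polar, so there is none. $\blacksquare$

## Joins with simplices: every dimension from 19 on

**Proof of Theorem B.** Dimension 19 is Theorem A. For $m\ge1$ let $P_m=P*\Delta_m$, where $\Delta_m$ is a simplex with $m$ vertices. Then $\dim P_m=19+m$, and $P_m$ is self-dual since $L(P_m)=L(P)\times L(\Delta_m)$ and both factors have dualities.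

**Step 1: the simplex can be recognized.** No facet of $P$ misses exactly one vertex: facets in $\mathcal L$ miss all 132 vertices in $\delta(\mathcal L)$, and facets $\delta(u)$ miss, by (5), the 13 vertices of $Q$ outside $W$. The facets of $P_m$ are $\Phi*\Delta_m$ with $\Phi$ a facet of $P$, and $\Psi_a=P*(\Delta_m\setminus a)$ for $a$ a vertex of $\Delta_m$. So the vertices $a$ for which some facet misses only $a$ are exactly those of $\Delta_m$; call them apices. The facet missing only $a$ is $\Psi_a$, and it is the only facet not containing $a$.

**Step 2: dualities respect the join.** Let $D$ be a duality of $P_m$. Since $a\le\Phi$ for all facets $\Phi\ne\Psi_a$, the facet $D(a)$ contains all vertices except $D(\Psi_a)$. So $D(\Psi_a)$ is an apex, and $D(a)$ is its facet $\Psi_{D(\Psi_a)}$. As $D$ is injective, it maps the set of the $\Psi_a$ onto the apices and the apices onto the set of the $\Psi_a$. Hence $D(P)=D(\bigwedge\Psi_a)=\bigvee D(\Psi_a)=\Delta_m$ and $D(\Delta_m)=D(\bigvee a)=\bigwedge D(a)=P$.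

For $K\in L(P)$ we have $D(K)\ge D(P)=\Delta_m$, so $D(K)=D_P(K)\vee\Delta_m$ for a unique $D_P(K)\in L(P)$, and $D_P$ is a duality of $P$. Then
$$D^2(K)=D(D_P(K))\wedge D(\Delta_m)=(D_P^2(K)\vee\Delta_m)\wedge P=D_P^2(K).$$

**Step 3: restriction to $P$.** If a realization of $P_m$ were projectively equivalent to its polar, Lemma 1 would give a duality $D$ and a linear automorphism of the cone inducing $D^2$. It maps the face $P$, which is a realization of $P$, to itself, and on it induces $D_P^2$, which is $g$ on $\mathcal L$ by Proposition 7(b). This contradicts Proposition 8. $\blacksquare$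

## From a linear self-duality to an orthogonal one

**Proof of Theorem C.** ($\Rightarrow$) If $K$ is self-polar, then $C_K^*\cong C_K$. If $C_R\cong C_K$, then $C_R^*\cong C_K^*\cong C_K\cong C_R$, and $C_R^*\cong C_{R^\circ}$ by (1).

($\Leftarrow$) By (1) there is a linear isomorphism $T:V^*\to V$ with $T(C^*)=C$, where $C=C_R$. We improve $T$ in stages until it comes from an orthogonal map. Let $\beta(\xi,\zeta)=\langle T\xi,\zeta\rangle$, a nondegenerate bilinear form on $V^*$, and let $M=T^{-1}T^*$, with $T^*$ as in Lemma 1. Since $T^*(C^*)=C$, we have $M(C^*)=C^*$. From $\beta(\zeta,\xi)=\langle T\zeta,\xi\rangle=\langle T^*\xi,\zeta\rangle=\langle TM\xi,\zeta\rangle$ we get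
$$\beta(\zeta,\xi)=\beta(M\xi,\zeta),\qquad\text{hence}\qquad\beta(M\xi,M\zeta)=\beta(M\zeta,\xi)=\beta(\xi,\zeta).\tag{10}$$
So $M$ measures how far $\beta$ is from symmetric.

**Step 1: make $M$ of finite order.** $M$ permutes the extreme rays of $C^*$, so for some $m\ge1$ the power $M^m$ fixes each of them. The rays span $V^*$, so $V^*=\bigoplus V_\lambda$, where $V_\lambda$ is the eigenspace of $M^m$ for an eigenvalue $\lambda>0$, and each extreme ray lies in one $V_\lambda$. We have $MV_\lambda=V_\lambda$, and by (10) $\beta(V_\lambda,V_\mu)=0$ unless $\lambda\mu=1$. Let $S_0$ be multiplication by $\lambda^{1/(2m)}$ on $V_\lambda$. It maps every extreme ray to itself, so $S_0(C^*)=C^*$. Put $T_1=TS_0$; then $T_1(C^*)=C$ and $\beta_1(\xi,\zeta)=\beta(S_0\xi,\zeta)$.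

Let $\xi\in V_\lambda$. For $\zeta\in V_\mu$ the number $\beta(\zeta,\xi)$ is zero unless $\mu=\lambda^{-1}$, in which case $S_0\zeta=\lambda^{-1/(2m)}\zeta$. So for all $\zeta\in V^*$
$$\beta_1(\zeta,\xi)=\lambda^{-1/(2m)}\beta(\zeta,\xi)=\lambda^{-1/(2m)}\beta(M\xi,\zeta)=\lambda^{-1/m}\beta_1(M\xi,\zeta),$$
the last step because $M\xi\in V_\lambda$ gives $\beta_1(M\xi,\zeta)=\lambda^{1/(2m)}\beta(M\xi,\zeta)$. By nondegeneracy, the operator $M_1=T_1^{-1}T_1^*$ equals $\lambda^{-1/m}M$ on $V_\lambda$, so $M_1^m=I$. Replacing $T$ by $T_1$, we may assume $M^m=I$.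

**Step 2: a good center.** This step replaces the cones by polytopes. Take $\zeta_0\in\operatorname{int}C^*$ and $\zeta=\sum_{i<m}M^i\zeta_0\in\operatorname{int}C^*$, so $M\zeta=\zeta$. Then $T^*\zeta=TM\zeta=T\zeta=:o\in\operatorname{int}C$ and $\langle o,\zeta\rangle>0$; scaling $\zeta$ (which scales $o$ too) we get $\langle o,\zeta\rangle=1$. Let $N=\ker\zeta\subset V$ and
$$R'=\{x\in N:o+x\in C\}.$$
As $\zeta\in\operatorname{int}C^*$, this is a polytope; as $o\in\operatorname{int}C$, it has $0$ in its interior; and $(x,\lambda)\mapsto x+\lambda o$ maps its cone onto $C$, so $R'$ is projectively equivalent to $R$. From $V=N\oplus\mathbb R o$ we identify $o^\perp\subset V^*$ with $N^*$ by restriction.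

For $\xi\in o^\perp$: $\langle T\xi,\zeta\rangle=\langle T^*\zeta,\xi\rangle=\langle o,\xi\rangle=0$ and $\langle T^*\xi,\zeta\rangle=\langle T\zeta,\xi\rangle=\langle o,\xi\rangle=0$. So $T(o^\perp)=N=T^*(o^\perp)$, and $M(o^\perp)=o^\perp$. Moreover, for $\xi\in o^\perp$ and $x\in R'$ we have $\langle\zeta+\xi,o+x\rangle=1+\langle\xi,x\rangle$. So
$$\zeta+\xi\in C^*\iff-\xi\in R'^\circ,\qquad T(\zeta+\xi)=o+T\xi\in C\iff T\xi\in R'.$$
Since $T(C^*)=C$, the two conditions are equivalent, and $R'=S(R'^\circ)$ with $S=-T|_{o^\perp}:N^*\to N$.

**Step 3: replace $S$ by an orthogonal map.** As $M$ has finite order, there is an $M$-invariant inner product on $N^*=o^\perp$. Take an orthonormal basis there and the dual basis on $N$. In these coordinates the pairing of $N$ with $N^*$ is the dot product, so $R'^\circ$ is the usual polar, $M$ is an orthogonal matrix, and $T^*=TM$ reads $S^T=SM$. Therefore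
$$S=(S^T)^T=(SM)^T=M^{-1}S^T=M^{-1}SM,$$
so $M$ and $S$ commute, and $S^TS=SMS=MS^2=S\,SM=SS^T$. Thus $S$ is normal. Let $R_0=(S^TS)^{1/2}$, which is positive definite and commutes with $S$ (it is a polynomial in $S^TS$, and $S$ commutes with $S^TS$). Let $U=SR_0^{-1}$. Then $U^TU=R_0^{-1}S^TSR_0^{-1}=I$, so $U$ is orthogonal, and $U$ commutes with $R_0$. Put $K=R_0^{-1/2}R'$. Then $K^\circ=R_0^{1/2}R'^\circ$ and
$$K=R_0^{-1/2}S(R'^\circ)=R_0^{-1/2}UR_0(R'^\circ)=UR_0^{1/2}(R'^\circ)=U(K^\circ).$$
So $K$ is self-polar, and as a linear image of $R'$ it is projectively equivalent to $R$.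

For the last sentence of the theorem: a self-polar realization is projectively equivalent to its polar. Conversely, a realization projectively equivalent to its polar is projectively equivalent to a self-polar polytope, which has the same face lattice. $\blacksquare$
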